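\title{Intermittency on a catalyst of independent random walks:\\ no threshold in dimension four}

\begin{abstract}
We study the parabolic Anderson model $\partial_t u=\kappa\Delta u+\gamma\xi u$ on $\mathbb{Z}^d$, where the catalyst $\xi$ is a Poisson field of independent simple random walks, in the regime where the annealed Lyapunov exponents $\lambda_p(\kappa)$ are finite. We consider the question whether, for $d\ge4$, there are thresholds $0<\kappa_2<\kappa_3<\cdots$ such that $\lambda_p(\kappa)>\lambda_{p-1}(\kappa)$ holds exactly for $\kappa<\kappa_p$. The answer is negative: in $d=4$ the strict inequality holds for every $\kappa\ge0$. The moments are partition functions of attracting random walks, and in $d=4$ the attraction of a walk to its own past lowers its diffusivity by a fixed factor on every dyadic time scale, until two walks bind. We also show that in every $d\ge3$ the set of such $\kappa$ is an interval $[0,\kappa_p)$, that it is unbounded for $d=3,4$ and bounded for $d\ge5$, and we give explicit bounds on $\kappa_p$.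
\end{abstract}

\section{The model, the question and the results}\label{sec:intro}

Let $d\ge3$ and let $\Delta f(x)=\sum_{y:\,|y-x|=1}[f(y)-f(x)]$ be the discrete Laplacian on $\mathbb{Z}^d$. The \emph{catalyst} is a system $(Y_k)_k$ of independent continuous-time simple random walks with generator $\Delta$, whose initial positions form a Poisson random field on $\mathbb{Z}^d$ with intensity $\rho\in(0,\infty)$. We write $\xi(x,t)=\sum_k\delta_x(Y_k(t))$ for the number of catalyst particles at $x$ at time $t$, and $\mathbb{E}$, $\mathbb{P}$ for expectation and probability with respect to the catalyst. The \emph{reactant} $u$ solves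
\[
\frac{\partial}{\partial t}u(x,t)=\kappa\Delta u(x,t)+\gamma\,\xi(x,t)\,u(x,t),\qquad u(\cdot,0)\equiv1,
\]
with diffusion constant $\kappa\in[0,\infty)$ and coupling constant $\gamma\in(0,\infty)$: it spreads at rate $\kappa$ and multiplies at rate $\gamma$ per catalyst particle present. Throughout, $u$ is the solution given by the Feynman--Kac formula
\begin{equation}\label{eq:FK}
u(0,t)=E\exp\Big(\gamma\int_0^t\xi(X(s),t-s)\,ds\Big),
\end{equation}
where $E$ is expectation for a walk $X$ with generator $\kappa\Delta$ started at $0$.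

The growth of the moments is measured by the annealed Lyapunov exponents
\[
\lambda_p(\kappa)=\lim_{t\to\infty}\frac1t\log\big(\mathbb{E}[u(0,t)^p]\big)^{1/p},\qquad p=1,2,\dots
\]
Let $p_u(x)$ be the probability that a walk with generator $\Delta$ moves from $0$ to $x$ in time $u$, and let $G=G_d=\int_0^\infty p_u(0)\,du$ be its Green function at the origin, which is finite for $d\ge3$. We use two known facts without proof: for integers $p<1/(\gamma G)$ (the weakly catalytic regime) the limit $\lambda_p(\kappa)$ exists and is finite for all $\kappa\ge0$, and $p\mapsto\lambda_p(\kappa)$ is non-decreasing there. It is also known that $\lambda_p(\kappa)>\rho\gamma$, the rate obtained by replacing $\xi$ with its mean; this will not be needed. We always assume $\gamma<1/(2G)$ and let $p^*\ge2$ be the largest integer with $p^*<1/(\gamma G)$.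

For $2\le p\le p^*$ the system is called \emph{$p$-intermittent} if $\lambda_p(\kappa)>\lambda_{p-1}(\kappa)$. This means that the $p$-th moment is carried by exponentially rare peaks. Indeed, if $\lambda_{p-1}<a<\lambda_p$, then Markov's inequality gives $\mathbb{P}(u(0,t)>e^{at})\le e^{-(p-1)(a-\lambda_{p-1})t+o(t)}$, while the complementary event contributes at most $e^{pat}$ to $\mathbb{E}[u(0,t)^p]=e^{p\lambda_pt+o(t)}$.

How should intermittency depend on $\kappa$? An immobile reactant is intermittent: $\lambda_p(0)=\rho\gamma/(1-p\gamma G)$ is strictly increasing in $p$ (Example~\ref{ex:kappa0}). A fast reactant averages $\xi$ over many sites, which works against peaks, so one expects intermittency to disappear above some value of $\kappa$, at least in high dimension. Higher moments weigh the peaks more, so the value should increase with $p$. The problem, which comes from \cite{GHM}, is to prove or disprove the following statement.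

\begin{quote}
\textbf{(S)} Let $d\ge4$, $\rho\in(0,\infty)$ and $0<\gamma<1/(2G_d)$. There is a strictly increasing sequence $0<\kappa_2<\kappa_3<\cdots$, indexed by $p=2,\dots,p^*$ and possibly depending on $d,\rho,\gamma$, such that for $2\le p\le p^*$ the system is $p$-intermittent if and only if $\kappa\in[0,\kappa_p)$.
\end{quote}

Statement (S) is false, and it fails for all admissible $\rho$ and $\gamma$ in $d=4$.

\begin{theorem}\label{thm:d4}
Let $d=4$, $\rho>0$ and $0<\gamma<1/(2G_4)$. Then $\lambda_p(\kappa)>\lambda_{p-1}(\kappa)$ for all $\kappa\in[0,\infty)$ and all $2\le p\le p^*$.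
\end{theorem}

Hence no finite $\kappa_2$ as in (S) exists in $d=4$. If the value $+\infty$ were allowed, all $\kappa_p$ would equal $+\infty$, and strict monotonicity would fail whenever $p^*\ge3$. The second theorem shows which parts of (S) survive. Put
\[
G'=\int_0^\infty u\,p_u(0)\,du,\qquad C_*=\frac{\rho\gamma^2G'}{(1-\gamma G)^2};
\]
both are finite if and only if $d\ge5$ (Lemma~\ref{lem:kernel}).

\begin{theorem}\label{thm:general}
Let $d\ge3$, $\rho>0$, $0<\gamma<1/(2G_d)$ and $2\le p\le p^*$.
\begin{enumerate}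
\item[(a)] The function $\kappa\mapsto\lambda_p(\kappa)-\lambda_{p-1}(\kappa)$ is continuous and non-increasing. There are $\kappa_p\in(0,\infty]$ with $\kappa_2\le\dots\le\kappa_{p^*}$ such that the system is $p$-intermittent if and only if $\kappa\in[0,\kappa_p)$. Moreover,
\[
\kappa_p\ge\frac{\rho(p-1)\gamma^2G}{2d(1-\gamma G)(1-p\gamma G)}.
\]
\item[(b)] If $d\in\{3,4\}$, then $\kappa_p=\infty$.
\item[(c)] If $d\ge5$, then
\[
\kappa_p\le\frac{e^{(p+2)C_*}\rho p^2\gamma^2G'}{(1-p\gamma G)^2}<\infty .
\]
\item[(d)] If $d\ge5$ and $p\ge3$, there is $\gamma_0=\gamma_0(d,\rho,p)<1/(pG)$ such that $\kappa_{p-1}<\kappa_p$ for all $\gamma\in(\gamma_0,1/(pG))$.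
\end{enumerate}
\end{theorem}

Whether $\kappa_{p-1}<\kappa_p$ holds for all parameters in $d\ge5$ is not settled here.

Section~\ref{sec:chains} rewrites the $p$-th moment as the partition function of $p$ attracting walks, and Section~\ref{sec:heuristic} explains by a Gaussian computation why $d=4$ behaves as it does. The correlation inequalities of Section~\ref{sec:corr} give part (a) in Section~\ref{sec:monotone} and a criterion for $\lambda_2>\lambda_1$ in Section~\ref{sec:binding}, which settles $d=3$ at once. Section~\ref{sec:d4} proves Theorem~\ref{thm:d4}, which is also the case $d=4$ of (b). Section~\ref{sec:d5} proves (c) and (d).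

\section{Moments as partition functions of attracting walks}\label{sec:chains}

\subsection*{The heat kernel}
With $\omega(k)=2\sum_{i=1}^d(1-\cos k_i)$, Fourier inversion gives
\begin{equation}\label{eq:fourier}
p_u(x)=(2\pi)^{-d}\int_{[-\pi,\pi]^d}e^{-u\omega(k)}\cos(k\cdot x)\,dk .
\end{equation}
Since $\frac{2}{\pi^2}\theta^2\le1-\cos\theta\le\frac12\theta^2$ on $[-\pi,\pi]$, we have $\frac4{\pi^2}|k|^2\le\omega(k)\le|k|^2$ on the cube.

\begin{lemma}\label{lem:kernel}
There are constants $C_1,C_2$ depending only on $d$ such that for all $u>0$ and $x,y\in\mathbb{Z}^d$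
\begin{equation}\label{eq:kernel}
p_u(x)\le p_u(0)\le C_1u^{-d/2},\qquad|p_u(x)-p_u(y)|\le C_2u^{-(d+1)/2}|x-y| .
\end{equation}
Moreover,
\begin{equation}\label{eq:lclt}
\varepsilon(u):=\sup_{v\ge u}\ \sup_{x}\ v^{d/2}\Big|p_v(x)-(4\pi v)^{-d/2}e^{-|x|^2/4v}\Big|\longrightarrow0\qquad(u\to\infty),
\end{equation}
and $G'=(2\pi)^{-d}\int_{[-\pi,\pi]^d}\omega(k)^{-2}dk$, which is finite if and only if $d\ge5$.
\end{lemma}

\begin{proof}
For \eqref{eq:kernel}, use $\cos\le1$ and $|\cos(k\cdot x)-\cos(k\cdot y)|\le|k||x-y|$ in \eqref{eq:fourier}, bound $e^{-u\omega(k)}$ by $e^{-4u|k|^2/\pi^2}$, extend the integral to $\mathbb{R}^d$ and scale. For \eqref{eq:lclt}, substitute $k=q/\sqrt v$ in \eqref{eq:fourier} and in $(4\pi v)^{-d/2}e^{-|x|^2/4v}=(2\pi)^{-d}\int_{\mathbb{R}^d}e^{-v|k|^2}\cos(k\cdot x)\,dk$. The difference, times $v^{d/2}$, is at most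
\[
(2\pi)^{-d}\int_{\mathbb{R}^d}\Big|e^{-v\omega(q/\sqrt v)}\mathbf{1}\{|q_i|\le\pi\sqrt v\ \forall i\}-e^{-|q|^2}\Big|\,dq
\]
for every $x$. The integrand tends to $0$ pointwise as $v\to\infty$ and is dominated by $e^{-4|q|^2/\pi^2}+e^{-|q|^2}$. Finally $\int_0^\infty ue^{-u\omega}du=\omega^{-2}$, and $|k|^{-4}$ is integrable at $0$ exactly when $d\ge5$.
\end{proof}

\subsection*{Chains}
Let $X=(X_1,\dots,X_p)$ be independent walks with generator $\kappa\Delta$ started at $0$, with law $P$ and expectation $E$. The index $j$ of $X_j$ is called its \emph{color}. A \emph{chain} $c$ consists of an integer $n\ge2$, times $s_1<\dots<s_n$ and colors $j_1,\dots,j_n\in\{1,\dots,p\}$. Its \emph{gaps} are $u_i=s_{i+1}-s_i$, its \emph{span} is $[s_1,s_n]$, and its weight is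
\[
w(c;X)=\rho\gamma^n\prod_{i=1}^{n-1}p_{u_i}\big(X_{j_{i+1}}(s_{i+1})-X_{j_i}(s_i)\big)\ge0 .
\]
We write $\int dc$ for summation over $n$ and the colors and Lebesgue integration over the times. A chain records one catalyst particle that meets the walks $j_1,\dots,j_n$ at the times $s_1,\dots,s_n$. Let
\[
A_p(t)=\int_{0<s_1,\ s_n<t}w(c;X)\,dc,\qquad Z_p(t)=E\,e^{A_p(t)} .
\]

\begin{proposition}\label{prop:rep}
For all $p\ge1$ and $t\ge0$, $\mathbb{E}[u(0,t)^p]=e^{\rho\gamma pt}Z_p(t)$. For $p\le p^*$,
\begin{equation}\label{eq:Abound}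
0\le A_p(t)\le\rho\gamma pt\sum_{n\ge2}(p\gamma G)^{n-1}<\infty,
\qquad
\lambda_p=\rho\gamma+\lim_{t\to\infty}\frac1{pt}\log Z_p(t).
\end{equation}
\end{proposition}

\begin{proof}
By \eqref{eq:FK} and Tonelli's theorem, $\mathbb{E}[u(0,t)^p]=E\,\mathbb{E}\exp\sum_kF(Y_k)$ with $F(Y)=\gamma\int_0^t\phi(s)\,ds$ and $\phi(s)=\sum_j\mathbf{1}\{Y(t-s)=X_j(s)\}$. The paths $Y_k$ form a Poisson point process with intensity measure $\mu=\rho\sum_yP_y$, where $P_y$ is the law of the catalyst walk started at $y$, and for such a process and $F\ge0$ one has $\mathbb{E}\exp\sum_kF(Y_k)=\exp\int(e^F-1)\,d\mu$. Expand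
\[
e^F-1=\sum_{n\ge1}\gamma^n\int_{0<s_1<\dots<s_n<t}\phi(s_1)\cdots\phi(s_n)\,ds .
\]
For sites $x_1,\dots,x_n$, the Markov property at the times $t-s_n<\dots<t-s_1$ and the symmetry of $p_u$ give
\[
\sum_yP_y\big(Y(t-s_i)=x_i\ \forall i\big)=\sum_yp_{t-s_n}(x_n-y)\prod_{i=1}^{n-1}p_{u_i}(x_{i+1}-x_i)=\prod_{i=1}^{n-1}p_{u_i}(x_{i+1}-x_i).
\]
Take $x_i=X_{j_i}(s_i)$. The term $n=1$ of $\int(e^F-1)\,d\mu$ equals $\rho\gamma pt$, and the terms $n\ge2$ add up to $A_p(t)$. For the bound, replace each kernel by $p_{u_i}(0)$, integrate $s_1$ over $(0,t)$ and each gap over $(0,\infty)$, and count $p^n$ colorings; the series converges because $p\gamma G<1$.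
\end{proof}

From now on $p\le p^*$. We split the chains by their colors. Let $A(X_j)$ be the contribution to $A_p(t)$ of the chains with all colors equal to $j$, so that $Z_1(t)=Ee^{A(X_1)}$, and let
\[
M_p=A_p(t)-\sum_{j=1}^pA(X_j)\ge0
\]
be the contribution of the \emph{mixed} chains. The one-color chains attract each walk to its own past and future; the mixed chains attract different walks to each other. Since the $X_j$ are independent,
\begin{equation}\label{eq:ratio}
\frac{Z_p(t)}{Z_1(t)^p}=\frac{E\big[e^{M_p}\,e^{\sum_jA(X_j)}\big]}{E\big[e^{\sum_jA(X_j)}\big]},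
\end{equation}
and by \eqref{eq:Abound} the exponential growth rate of this ratio is $p(\lambda_p-\lambda_1)$. So $\lambda_p>\lambda_1$ means that $p$ independent self-attracting walks collect a mutual attraction of order $t$ at a smaller entropic cost: they \emph{bind}.

\begin{example}[immobile reactant]\label{ex:kappa0}
For $\kappa=0$ all walks stay at $0$, so $A_p(t)=\sum_{n\ge2}\rho(p\gamma)^nJ_n(t)$ is deterministic, with $J_n(t)=\int\big(t-\sum_iu_i\big)_+\prod_{i<n}p_{u_i}(0)\,du$. Since $J_n(t)/t\uparrow G^{n-1}$, monotone convergence gives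
\[
\lambda_p(0)=\rho\gamma\sum_{n\ge1}(p\gamma G)^{n-1}=\frac{\rho\gamma}{1-p\gamma G},
\]
which is strictly increasing in $p$. For $p\gamma G\ge1$ the same computation gives $A_p(t)/t\to\infty$, so the restriction to $p\le p^*$ is necessary for finite exponents.
\end{example}

\section{Gain, cost and the role of dimension four}\label{sec:heuristic}

This section is a guide to the proof; nothing in it is used later. Put $\alpha=\rho\gamma^2$. The chains with $n=2$ contribute
\begin{equation}\label{eq:twopoint}
\alpha\int_0^t\!\!\int_0^tp_{|s-s'|}\big(X_1(s)-X_2(s')\big)\,ds\,ds'\quad\text{to }M_2,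
\qquad
\alpha\iint_{0<s<s'<t}p_{s'-s}\big(X(s')-X(s)\big)\,ds\,ds'\quad\text{to }A(X);
\end{equation}
in the first integral the regions $s<s'$ and $s>s'$ come from the colorings $(1,2)$ and $(2,1)$.

Suppose two walks stay in a ball of radius $R$. For $|s-s'|$ of order $R^2$ the kernel in \eqref{eq:twopoint} is of order $R^{-d}$, so the gain is of order $\alpha R^{2-d}$ per unit time. A walk with diffusivity $D$, meaning $E|X(t)|^2\approx Dt$, has a fixed chance of staying in the ball for a time $R^2/D$, so the cost is of order $DR^{-2}$ per unit time. In $d=3$ the gain wins for large $R$, whatever $D$ is. In $d\ge5$ large $R$ does not help. In $d=4$ both terms scale as $R^{-2}$, and the outcome depends on the ratio $\alpha/D$. For the free walk $D=8\kappa$, so one would guess a finite threshold in $\kappa$, in agreement with (S).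

The guess overlooks that the walks in \eqref{eq:ratio} are not free: they carry the weight $e^{A(X)}$, and the self-attraction has the same borderline scaling. The effect is visible in the following computation for a single time scale.

\begin{example}[one scale, Gaussian model]\label{ex:gauss}
Let $X$ be a centered Gaussian vector in $\mathbb{R}^d$ with covariance $\sigma^2\,\mathrm{Id}$, $\sigma^2=DT/d$; it models the displacement over a time $T$, with $E|X|^2=DT$. Pairs $(s,s')$ with $s$ near $0$ and $s'$ near $T$ fill an area of order $T^2$, so we model their contribution to the second integral in \eqref{eq:twopoint} by $I=\eta T^2(4\pi T)^{-d/2}e^{-a|X|^2}$ with $a=1/(4T)$ and a small $\eta>0$. To first order in $\eta$, the weight $e^I$ changes $E|X|^2$ by $\mathrm{Cov}(|X|^2,I)$. From $Ee^{-a|X|^2}=(1+2a\sigma^2)^{-d/2}$ and its $a$-derivative, $E[|X|^2e^{-a|X|^2}]=d\sigma^2(1+2a\sigma^2)^{-d/2-1}$, and from $2a\sigma^2=D/2d$, we get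
\[
\frac{\mathrm{Cov}(|X|^2,I)}{E|X|^2}=-\eta\,T^{2-d/2}\,(4\pi)^{-d/2}\,\frac{D}{2d}\Big(1+\frac D{2d}\Big)^{-d/2-1}.
\]
Apply this on the scales $T=2^n$ in turn. For $d\ge5$ the relative losses are at most $\eta\,2^{-n(d/2-2)}$; they are summable, and for small $\eta$ the diffusivity keeps a positive limit. For $d=4$ the relative loss $\ell(D)=\eta(4\pi)^{-2}\frac D8(1+\frac D8)^{-3}$ does not depend on $T$. The recursion $D_{n+1}=(1-\ell(D_n))D_n$ is decreasing, and since $\ell$ is continuous and positive on $(0,\infty)$, its limit is $0$.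
\end{example}

So in $d=4$ the diffusivity that enters the cost $DR^{-2}$ can be made smaller than any multiple of $\alpha$ by going to a large enough scale. A proof must deal with four points: the true interaction contains many more terms than the ones we keep; the displacement is not Gaussian; the kernel is evaluated at $X(s')-X(s)$ and not at the full displacement; and there are terms of second order in $\eta$. The next section provides the tool for the first two points.

\section{Correlation inequalities}\label{sec:corr}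

We want to compare expectations under the weight $e^{A}$ with expectations under a simpler, smaller weight. Pathwise positivity of the dropped terms is not enough for this, because the normalization changes as well. What makes the comparison work is that, by \eqref{eq:fourier}, every chain is a positive mixture of cosines of linear functionals of the path.

View $X=(X_1,\dots,X_p)$ on $[0,t]$ as $dp$ independent one-dimensional walks, the \emph{coordinates}, each jumping by $+1$ at rate $\kappa$ and by $-1$ at rate $\kappa$. A \emph{linear functional} is a map $L_\vartheta(X)=\sum_{i=1}^q\theta_i\cdot X(r_i)$ with parameter $\vartheta=(\theta_i,r_i)_{i\le q}\in\Theta=\bigsqcup_{q\ge0}(\mathbb{R}^{dp}\times[0,t])^q$. Let $\mathcal{C}=\mathcal{C}_t$ be the set of functions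
\[
F(X)=\int_\Theta\cos L_\vartheta(X)\,m(d\vartheta),\qquad m\text{ a finite positive measure on }\Theta.
\]

\begin{lemma}\label{lem:cone}
\begin{enumerate}
\item[(i)] $\mathcal{C}$ contains the non-negative constants and is closed under sums, products and $F\mapsto e^F$. Every $F\in\mathcal{C}$ is bounded, satisfies $F(-X)=F(X)$, and has $EF\ge0$.
\item[(ii)] If $\chi\ge0$ is a bounded measurable function of the chain, then $\int_{0<s_1,\,s_n<t}\chi(c)\,w(c;X)\,dc\in\mathcal{C}$. In particular $A_p$, $M_p$, $A(X_j)$ and $A_p-A_{p-1}$ lie in $\mathcal{C}$.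
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Constants correspond to $q=0$. Sums and differences of linear functionals are linear functionals, and $\cos a\cos b=\frac12\cos(a+b)+\frac12\cos(a-b)$; so a product is represented by a measure whose mass is the product of the masses, and $e^F=\sum_nF^n/n!$ by a measure of mass $e^{m(\Theta)}$. Also $|F|\le m(\Theta)$, and $F$ is even because $\cos$ is. For positivity, order the times as $0=r_0\le r_1\le\dots\le r_q$ and write $L(X)=\sum_i\varphi_i\cdot(X(r_i)-X(r_{i-1}))$ with $\varphi_i=\sum_{l\ge i}\theta_l$. Independence of increments gives $E\cos L=\prod_i\exp\big(-2\kappa(r_i-r_{i-1})\sum_{c=1}^{dp}(1-\cos\varphi_i^c)\big)>0$.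

(ii) Let $z_i=X_{j_{i+1}}(s_{i+1})-X_{j_i}(s_i)$. As $\omega$ is even, $\cos(k\cdot x)$ may be replaced by $e^{\mathrm{i}k\cdot x}$ in \eqref{eq:fourier}. Multiplying and taking the real part,
\[
\prod_{i<n}p_{u_i}(z_i)=(2\pi)^{-d(n-1)}\int\cos\Big(\sum_{i<n}k_i\cdot z_i\Big)\prod_{i<n}e^{-u_i\omega(k_i)}\,dk_i ,
\]
a positive mixture of cosines of linear functionals with mass $\prod_ip_{u_i}(0)$. After integration over $c$ the mass is at most $\sup\chi$ times the bound in \eqref{eq:Abound}. The four examples correspond to $\chi$ being the indicator of a set of colorings; for $A_p-A_{p-1}$, those that contain the color $p$.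
\end{proof}

For $B\in\mathcal{C}$ let $E^B[\,\cdot\,]=E[\,\cdot\ e^B]/E[e^B]$, with covariance $\mathrm{Cov}_B$. Since $B$ is even, the tilted law is invariant under $X\mapsto-X$; in particular all increments are centered.

The simplest instance of what follows can be checked directly. For a one-dimensional walk at time $t$, with $c=2\kappa t$ and $E\cos(aX)=e^{-c(1-\cos a)}$, the product formula gives $E[\cos(aX)\cos(bX)]=e^{-c+c\cos a\cos b}\cosh(c\sin a\sin b)$, and so
\[
\frac{E[\cos(aX)\cos(bX)]}{E\cos(aX)\,E\cos(bX)}=e^{c(1-\cos a)(1-\cos b)}\cosh(c\sin a\sin b)\ge1 .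
\]

\begin{lemma}\label{lem:corr}
Let $B,H\in\mathcal{C}$.
\begin{enumerate}
\item[(i)] $\mathrm{Cov}_B(F,H)\ge0$ for $F\in\mathcal{C}$.
\item[(ii)] $\mathrm{Cov}_B(\Phi,H)\le0$ if $\Phi=\cosh L$ or $\Phi=L^2$ with $L$ a linear functional, or if $\Phi=N_J$ is the number of jumps in $[0,t]$ of a given set $J$ of coordinates.
\end{enumerate}
Consequently, for $B,B_1\in\mathcal{C}$ and $F,\Phi$ as above,
\begin{equation}\label{eq:mono}
E^{B+B_1}[F]\ge E^B[F],\qquad E^{B+B_1}[\Phi]\le E^B[\Phi].
\end{equation}
\end{lemma}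

In words: adding attraction increases every attractive observable and decreases the spread and the activity of the path.

\begin{proof}
Let $X'$ be an independent copy of $X$, and $U=X+X'$, $V=X-X'$. Let $\mathbf{T}$ be the merged list of the jump times of $X$ and $X'$ in $[0,t]$, each labeled by its coordinate. For each coordinate, four independent Poisson clocks of equal rate $\kappa$ produce the jumps, one for each element of $\{X,X'\}\times\{+1,-1\}$; so given $\mathbf{T}$, the jumps carry independent marks that are uniform on this set. A jump $\sigma$ of $X$ changes $(U,V)$ by $(\sigma,\sigma)$, and a jump $\sigma$ of $X'$ changes it by $(\sigma,-\sigma)$. Hence, given $\mathbf{T}$, the signs $(\epsilon_q,\epsilon'_q)$ of the $q$-th jump of $(U,V)$ are independent and uniform on $\{\pm1\}^2$. Since $U$ is a function of $(\mathbf{T},\epsilon)$ and $V$ is the same function of $(\mathbf{T},\epsilon')$, the pairs $(U,\epsilon)$ and $(V,\epsilon')$ are independent and identically distributed given $\mathbf{T}$. Therefore, for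 every $\Psi$ with $\Psi(U,\epsilon,\mathbf{T})\Psi(V,\epsilon',\mathbf{T})$ integrable,
\begin{equation}\label{eq:square}
E\big[\Psi(U,\epsilon,\mathbf{T})\Psi(V,\epsilon',\mathbf{T})\big]=E\big[E[\Psi(U,\epsilon,\mathbf{T})\mid\mathbf{T}]^2\big]\ge0 .
\end{equation}
This is the only place where the symmetry of the jump law is used in the proof.

Multiplying out the right side shows that, for integrable $\Phi$,
\[
2(Ee^B)^2\,\mathrm{Cov}_B(\Phi,H)=E\big[(\Phi(X)-\Phi(X'))(H(X)-H(X'))e^{B(X)+B(X')}\big].
\]
As $L(X)\pm L(X')$ equal $L(U)$ and $L(V)$, we have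
\[
\cos L(X)+\cos L(X')=2\cos\tfrac{L(U)}2\cos\tfrac{L(V)}2,\qquad
\cos L(X)-\cos L(X')=-2\sin\tfrac{L(U)}2\sin\tfrac{L(V)}2 .
\]
Let $m_H,m_B$ represent $H,B$, and put $\psi(W)=\sin\frac12L_\vartheta(W)\prod_{i=1}^n\cos\frac12L_{\vartheta_i}(W)$. Expanding the exponential in powers of $B(X)+B(X')$,
\[
(H(X)-H(X'))e^{B(X)+B(X')}=-\sum_{n\ge0}\frac{2^{n+1}}{n!}\int\psi(U)\psi(V)\,m_H(d\vartheta)\prod_{i=1}^nm_B(d\vartheta_i).
\]
Here $|\psi|\le1$ and the total mass is $2m_H(\Theta)e^{2m_B(\Theta)}$. The functions $\Phi$ in (ii) are integrable, because $|L|$ is at most a constant times the number of jumps, which is a Poisson variable. So Fubini's theorem applies, and $\mathrm{Cov}_B(\Phi,H)\le0$ follows once $E[(\Phi(X)-\Phi(X'))\psi(U)\psi(V)]\ge0$ for every such $\psi$. Now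
\[
\cosh L(X)-\cosh L(X')=2\sinh\tfrac{L(U)}2\sinh\tfrac{L(V)}2,\qquad L(X)^2-L(X')^2=L(U)L(V),
\]
so \eqref{eq:square} applies with $\Psi=\psi\sinh\frac L2$ and $\Psi=\psi L$. Further, $N_J(X)-N_J(X')=\sum_q\epsilon_q\epsilon'_q$, summed over the jumps $q$ of $\mathbf{T}$ with label in $J$, because $\epsilon_q\epsilon'_q$ is $+1$ for a jump of $X$ and $-1$ for a jump of $X'$. Conditioning on $\mathbf{T}$, we get $E\big[\sum_qE[\epsilon_q\psi(U)\mid\mathbf{T}]^2\big]\ge0$. This proves (ii). For $\Phi=\cos L$ the difference is $-2\sin\frac{L(U)}2\sin\frac{L(V)}2$, so all signs are reversed and $\mathrm{Cov}_B(\cos L,H)\ge0$; integrating against the measure that represents $F$ gives (i). Finally \eqref{eq:mono} follows with $H=e^{B_1}\in\mathcal{C}$, since $E^{B+B_1}[F]-E^B[F]=\mathrm{Cov}_B(F,e^{B_1})/E^B[e^{B_1}]$.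
\end{proof}

Since $|X_j(b)-X_j(a)|^2$ is a sum of $d$ squares of linear functionals, \eqref{eq:mono} also holds for it.

\section{Dependence on $\kappa$ and on $p$}\label{sec:monotone}

The diffusion constant is conjugate to the number of jumps, and \eqref{eq:mono} controls the number of jumps. This is the whole proof of the monotonicity in $\kappa$.

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
\emph{Monotonicity in $\kappa$.} Fix $1\le p\le p^*$ and $t>0$. The total number $N$ of jumps of $X$ in $[0,t]$ is Poisson with mean $2dp\kappa t$, and the law of $X$ given $N$ does not depend on $\kappa$. Hence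
\[
Z_p(t)=e^{-2dp\kappa t}\sum_{N\ge0}\frac{(2dp\kappa t)^N}{N!}\,z_N,
\]
where $z_N=E[e^{A_p(t)}\mid N]$ is bounded by \eqref{eq:Abound} and independent of $\kappa$. So $Z_p(t)$ is smooth in $\kappa\in[0,\infty)$, and $\frac{d}{d\kappa}\log Z_p(t)=\frac1\kappa E^{A_p}[N]-2dpt$ for $\kappa>0$. Let $N_1$ be the number of jumps of $X_1$. As $A_p$ is symmetric in the walks,
\begin{equation}\label{eq:derivative}
\frac{d}{d\kappa}\,\frac1{pt}\log Z_p(t)=\frac1{\kappa t}E^{A_p}[N_1]-2d .
\end{equation}
By \eqref{eq:mono} with $B=0$, $0\le E^{A_p}[N_1]\le E[N_1]=2d\kappa t$, so the derivative lies in $[-2d,0]$. Letting $t\to\infty$, we see that $\lambda_p$ is non-increasing and Lipschitz with constant $2d$ on $[0,\infty)$. For $p\ge2$, apply \eqref{eq:mono} on the space of $p$ walks with $B=A_{p-1}$ and $B_1=A_p-A_{p-1}$: this gives $E^{A_p}[N_1]\le E^{A_{p-1}}[N_1]$. By \eqref{eq:derivative}, $\frac1{pt}\log Z_p(t)-\frac1{(p-1)t}\log Z_{p-1}(t)$ is non-increasing in $\kappa$, and so is its limit $\lambda_p-\lambda_{p-1}$. This function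 is continuous, and positive at $\kappa=0$ by Example~\ref{ex:kappa0}. Hence the set where it is positive is $[0,\kappa_p)$ for some $\kappa_p\in(0,\infty]$.

\emph{Nesting.} Let $3\le p\le p^*$. The Cauchy--Schwarz inequality $(\mathbb{E}u^{p-1})^2\le\mathbb{E}u^p\,\mathbb{E}u^{p-2}$ gives $2(p-1)\lambda_{p-1}\le p\lambda_p+(p-2)\lambda_{p-2}$, that is, $p(\lambda_p-\lambda_{p-1})\ge(p-2)(\lambda_{p-1}-\lambda_{p-2})$. Thus
\begin{equation}\label{eq:nest}
\lambda_{p-1}>\lambda_{p-2}\ \Longrightarrow\ \lambda_p>\lambda_{p-1},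
\end{equation}
and $\kappa_{p-1}\le\kappa_p$.

\emph{Lower bound.} If $\lambda_p>\lambda_1$, then $\lambda_q>\lambda_{q-1}$ for some $2\le q\le p$, and \eqref{eq:nest} shows that the system is $p$-intermittent. Since $\lambda_p(\kappa)\ge\lambda_p(0)-2d\kappa$ and $\lambda_1(\kappa)\le\lambda_1(0)$, this happens whenever
\[
2d\kappa<\lambda_p(0)-\lambda_1(0)=\frac{\rho\gamma}{1-p\gamma G}-\frac{\rho\gamma}{1-\gamma G}=\frac{\rho(p-1)\gamma^2G}{(1-p\gamma G)(1-\gamma G)}.\qedhere
\]
\end{proof}

By \eqref{eq:nest} and Example~\ref{ex:kappa0}, Theorems~\ref{thm:d4} and \ref{thm:general}(b) reduce to showing $\lambda_2(\kappa)>\lambda_1(\kappa)$ for $\kappa>0$.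

\section{A criterion for the binding of two walks}\label{sec:binding}

We now make the comparison of gain and cost rigorous. The difficulty is the cost: under the weight $e^{A(X)}$ the path has long memory, and its confinement probability is hard to bound from below. Inequality \eqref{eq:mono} lets us replace $A(X)$ by a part of it that acts separately on consecutive time blocks. The path is then a concatenation of independent blocks, and only the diffusivity of a block matters. It is essential that the constant $q_d$ below does not depend on the block law, because the block law will be chosen after $q_d$.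

\begin{lemma}[confinement]\label{lem:confine}
There is $q_d\in(0,1)$, depending only on $d$, with the following property. Let $\kappa,\tau,D>0$, and let $\nu$ be a law on paths on $[0,\tau]$ that has a bounded density with respect to the walk with generator $\kappa\Delta$ started at $0$, and under which $X(\tau)$ has mean zero and covariance $(D\tau/d)\,\mathrm{Id}$. Let $X$ be the concatenation of independent blocks with law $\nu$, and $m_R=\lceil R^2/(D\tau)\rceil$. Then for all large $R$,
\[
P\big(|X(s)|\le R\ \ \forall s\le jm_R\tau\big)\ge q_d^{\,j}\qquad\text{for all }j\ge1 .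
\]
\end{lemma}

\begin{proof}
Let $W$ be Brownian motion in $\mathbb{R}^d$ on $[0,1]$ with covariance $\frac1d\mathrm{Id}$ per unit time, and let $O$ be the open set of $w\in C([0,1],\mathbb{R}^d)$ with $\sup|w|<\frac34$ and $|w(1)|<\frac12$. We recall the portmanteau theorem: if $W_n\Rightarrow W_\infty$ weakly, then $\liminf_nP(W_n\in O)\ge P(W_\infty\in O)$ for open $O$. It shows that $x\mapsto P(x+W\in O)$ is lower semicontinuous. This function is positive for $|x|\le\frac12$, because the path $s\mapsto(1-s)x$ lies in $O$ and Brownian motion stays uniformly close to $s\mapsto-sx$ with positive probability. So its minimum over $\{|x|\le\frac12\}$ is a number $2q_d\in(0,1]$ that depends only on $d$.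

Let $\hat X$ be the polygonal interpolation of $X$ at the times $i\tau$, and $W_R(s)=\hat X(sm_R\tau)/R$. Donsker's theorem states that for independent identically distributed centered steps with covariance $\Gamma$, the interpolated partial sums over $m$ steps, divided by $\sqrt m$, converge weakly in $C([0,1],\mathbb{R}^d)$ to Brownian motion with covariance $\Gamma$ per unit time. As $m_R/R^2\to1/(D\tau)$, we get $W_R\Rightarrow W$. Let $S$ be the maximal distance of $X$ from its starting point within one block. It is at most the number of jumps in the block, so $E S^4<\infty$ by the bounded density. Within a block both $X$ and $\hat X$ are within $S$ of the starting point, so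
\[
\beta_R:=P\Big(\sup_{s\le m_R\tau}|X(s)-\hat X(s)|>R/4\Big)\le m_R\,P(S>R/8)\le m_R\,E[S^4]\,(8/R)^4\to0 .
\]
For $|x|\le R/2$ let $\pi_R(x)=P\big(|x+X(s)|\le R\ \forall s\le m_R\tau,\ |x+X(m_R\tau)|\le R/2\big)$. Since $\hat X=X$ at time $m_R\tau$, we have $\pi_R(x)\ge P(x/R+W_R\in O)-\beta_R$. Suppose $\pi_R(x_R)<q_d$ along a sequence $R\to\infty$. Along a subsequence $x_R/R\to\bar x$ with $|\bar x|\le\frac12$, so $x_R/R+W_R\Rightarrow\bar x+W$ and $\liminf\pi_R(x_R)\ge2q_d$, a contradiction. Hence for large $R$, $\pi_R(x)\ge q_d$ for all $|x|\le R/2$. Each group of $m_R$ blocks is independent of the previous ones, and on the event defining $\pi_R$ it ends at a point from which the bound applies again. Iterating $j$ times proves the claim.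
\end{proof}

\begin{definition}\label{def:block}
A \emph{block interaction} is a pair $(\tau,\beta)$ with $\tau>0$ and $\beta\in\mathcal{C}_\tau$ a functional of one walk, such that $\beta$ is invariant under permutations and sign changes of the $d$ coordinates, and for every $t=j\tau$, $j\ge1$,
\[
A(X)-B_t(X)\in\mathcal{C}_t,\qquad\text{where}\quad B_t(X)=\sum_{i=0}^{j-1}\beta\big(X(i\tau+\cdot)-X(i\tau)\big).
\]
Its \emph{diffusivity} is $D(\beta)=E^\beta|X(\tau)|^2/\tau$.
\end{definition}

Note that $B_t\in\mathcal{C}_t$, since a linear functional of $X(i\tau+\cdot)-X(i\tau)$ is a linear functional of $X$.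

\begin{proposition}[binding]\label{prop:bind}
Let $\kappa>0$, let $(\tau,\beta)$ be a block interaction, and let $c_d=\frac12(8\pi)^{-d/2}e^{-1}$. Then for all large $R$,
\[
\lambda_2-\lambda_1\ge c_d\,\alpha R^{2-d}-|\log q_d|\,D(\beta)\,R^{-2}.
\]
\end{proposition}

\begin{proof}
Let $D=D(\beta)$ and $t=jm_R\tau$. By \eqref{eq:ratio} and \eqref{eq:mono} for two walks, with $F=e^{M_2}$, $B=B_t(X_1)+B_t(X_2)$ and $B_1=\sum_{i=1,2}(A(X_i)-B_t(X_i))$,
\[
\frac{Z_2(t)}{Z_1(t)^2}=E^{B+B_1}[e^{M_2}]\ge E^B[e^{M_2}].
\]
Under $E^B$ the walks $X_1,X_2$ are independent concatenations of independent blocks with density $e^\beta/Ee^\beta$, which is bounded and strictly positive. Invariance under sign changes makes the mean and the off-diagonal covariances of $X(\tau)$ vanish, invariance under permutations makes the diagonal ones equal, and $D>0$ because $\kappa>0$ and the density is positive. So Lemma~\ref{lem:confine} applies, and both walks stay in $\{|x|\le R\}$ up to time $t$ with probability at least $q_d^{2j}$, where $j=t/(m_R\tau)\le tD/R^2$.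

For $u\in[R^2,2R^2]$ and $|x|\le2R$ we have $(4\pi u)^{-d/2}e^{-|x|^2/4u}\ge(8\pi R^2)^{-d/2}e^{-1}=2c_dR^{-d}$. By \eqref{eq:lclt}, $p_u(x)\ge(2c_d-\varepsilon(R^2))R^{-d}\ge c_dR^{-d}$ for large $R$. The set of $(s,s')\in[0,t]^2$ with $|s-s'|\in[R^2,2R^2]$ contains the set $\{s\le t-2R^2,\ s'-s\in[R^2,2R^2]\}$ and its mirror image, so its area is at least $2R^2(t-2R^2)$. On the confinement event, the first integral in \eqref{eq:twopoint} gives $M_2\ge2c_d\alpha(t-2R^2)R^{2-d}$. Therefore
\[
\frac1t\log\frac{Z_2(t)}{Z_1(t)^2}\ge2c_d\alpha R^{2-d}\Big(1-\frac{2R^2}t\Big)-2|\log q_d|\,DR^{-2}.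
\]
As $j\to\infty$ the left side tends to $2(\lambda_2-\lambda_1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b) for $d=3$]
Let $\kappa>0$ and take $\tau=1$, $\beta=0$, so that $D(\beta)=2d\kappa=6\kappa$. The bound $c_3\alpha R^{-1}-6\kappa|\log q_3|R^{-2}$ is positive for large $R$. So $\lambda_2>\lambda_1$, and \eqref{eq:nest} gives the claim for all $p\le p^*$.
\end{proof}

In $d=4$ the bound equals $R^{-2}\big(c_4\alpha-|\log q_4|D(\beta)\big)$. The choice $\beta=0$ gives $\lambda_2>\lambda_1$ only for $8\kappa<c_4\alpha/|\log q_4|$. To cover all $\kappa$ we need block interactions of arbitrarily small diffusivity.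

\section{Dimension four: the diffusivity vanishes along dyadic scales}\label{sec:d4}

In this section $d=4$ and $\kappa>0$ is fixed.

\subsection*{A hierarchical interaction}
Example~\ref{ex:gauss} suggests building a block of length $2T$ from two independent blocks of length $T$ and one new attraction between its two ends. Fix $\zeta\in(0,\frac14]$ and $\eta\in(0,\alpha]$, and let $T_n=2^n$. Let $\nu_0$ be the law of the free walk on $[0,1]$. Given the law $\nu_n$ on paths on $[0,T_n]$, let $\mu_n$ be the law of the concatenation of two independent $\nu_n$-blocks, and with $T=T_{n+1}$ put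
\[
d\nu_{n+1}\propto e^{I_{n+1}}d\mu_n,\qquad I_{n+1}=\eta\int_0^{\zeta T}ds\int_{(1-\zeta)T}^Tds'\,p_{s'-s}\big(X(s')-X(s)\big).
\]
A small $\zeta$ makes $X(s')-X(s)$ close to $X(T)$, and a small $\eta$ makes the tilt nearly linear. Unrolling the recursion, $d\nu_n\propto e^{\beta_n}dP$ with
\[
\beta_n=\eta\sum_{l=1}^n\ \sum_{k=0}^{2^{n-l}-1}\iint_{\Sigma(l,k)}p_{s'-s}\big(X(s')-X(s)\big)\,ds\,ds',
\]
where $\Sigma(l,k)=[kT_l,(k+\zeta)T_l]\times[(k+1-\zeta)T_l,(k+1)T_l]$; see Figure~\ref{fig:squares}. Let $D_n=E_{\nu_n}|X(T_n)|^2/T_n$.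

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\draw[->] (0,0) -- (8.7,0) node[right] {$s$};
\draw[->] (0,0) -- (0,8.7) node[above] {$s'$};
\draw[gray] (0,0) rectangle (8,8) (0,0) rectangle (4,4) (4,4) rectangle (8,8)
 (0,0) rectangle (2,2) (2,2) rectangle (4,4) (4,4) rectangle (6,6) (6,6) rectangle (8,8);
\draw[dashed] (0,0) -- (8,8);
\fill[black!60] (0,6) rectangle (2,8) (0,3) rectangle (1,4) (4,7) rectangle (5,8)
 (0,1.5) rectangle (0.5,2) (2,3.5) rectangle (2.5,4) (4,5.5) rectangle (4.5,6) (6,7.5) rectangle (6.5,8);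
\node[below] at (2,0) {$2$}; \node[below] at (4,0) {$4$}; \node[below] at (8,0) {$8$};
\node[left] at (0,2) {$2$}; \node[left] at (0,4) {$4$}; \node[left] at (0,8) {$8$};
\end{tikzpicture}
\caption{The pairs of times $(s,s')$ that interact in $\beta_3$ for $\zeta=\frac14$ (shaded). Each dyadic interval of length $2$, $4$ or $8$ contributes the square of pairs with $s$ in its first quarter and $s'$ in its last quarter. The squares do not overlap.}
\label{fig:squares}
\end{figure}

\begin{lemma}\label{lem:admissible}
For every $n\ge0$, $(T_n,\beta_n)$ is a block interaction with $D(\beta_n)=D_n$.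
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cone}(ii), $\beta_n\in\mathcal{C}_{T_n}$, and $\beta_n$ has the symmetries of $p_u$. For $t=jT_n$, $B_t$ is $\eta$ times the sum of the integrals over all $\Sigma(l,k)\subset[0,t]^2$ with $1\le l\le n$. Let $(s,s')\in\Sigma(l,k)$ with $s,s'\notin\mathbb{Z}$. Then $s$ and $s'$ lie in $[kT_l,(k+1)T_l]$, on different sides of its midpoint since $\zeta<\frac12$. So $l$ is the smallest level at which $s,s'$ lie in a common dyadic interval, and $(l,k)$ is determined by $(s,s')$. Hence the squares are disjoint up to null sets; let $\Sigma$ be their union. By \eqref{eq:twopoint}, $A(X)-B_t$ is the integral of $\chi w$ with $\chi=1-(\eta/\alpha)\mathbf{1}_\Sigma\in[0,1]$ for $n=2$ points and $\chi=1$ for longer chains. It lies in $\mathcal{C}_t$ by Lemma~\ref{lem:cone}(ii). This is where $\eta\le\alpha$ is used.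
\end{proof}

The Gaussian law in Example~\ref{ex:gauss} is replaced by moment bounds that are uniform in $n,\zeta,\eta$.

\begin{lemma}\label{lem:apriori}
Let $T=T_{n+1}$. Then $E_{\mu_n}|X(T)|^2=D_nT$ and $D_{n+1}\le D_n\le8\kappa$. Moreover $E_{\mu_n}|X(b)-X(a)|^2\le8\kappa(b-a)$ for $0\le a\le b\le T$, and $E_{\mu_n}|X(T)|^{2m}\le K_mT^m$ with $K_m=4^m(2m)!\,e^{2\kappa}$.
\end{lemma}

\begin{proof}
The two block increments are independent and centered, so $E_{\mu_n}|X(T)|^2=2D_nT_n=D_nT$. The law $\mu_n$ is the free law tilted by an element of $\mathcal{C}_T$, and $\nu_{n+1}$ is tilted in addition by $I_{n+1}\in\mathcal{C}_T$. So \eqref{eq:mono} gives $D_{n+1}T\le D_nT$, with $D_0=2d\kappa=8\kappa$, and it bounds the second moments of increments by their free values. For a coordinate $X^i$ and $\theta=T^{-1/2}\le1$, \eqref{eq:mono} gives $E_{\mu_n}\cosh(\theta X^i(T))\le e^{2\kappa T(\cosh\theta-1)}\le e^{2\kappa}$, since $\cosh\theta-1\le\theta^2$ for $\theta\le1$. Now use $y^{2m}\le(2m)!\cosh y$ and $|x|^{2m}\le4^{m-1}\sum_{i=1}^4(x^i)^{2m}$.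
\end{proof}

\subsection*{The contraction step}

\begin{proposition}\label{prop:contract}
For every $D>0$ there are $\zeta\in(0,\frac14]$, $\eta\in(0,\alpha]$, $\epsilon_0>0$ and $n_0$ such that $D_{n+1}\le(1-\epsilon_0)D_n$ whenever $n\ge n_0$ and $D_n\ge D$. Consequently $D_n<D$ for some $n$.
\end{proposition}

\begin{proof}
Let $D_n\ge D$. Write $T=T_{n+1}$, $X=X(T)$, $f=|X|^2$ and $\mathcal{N}=Ef=D_nT$; in this proof $E$, $\mathrm{Var}$ and $\mathrm{Cov}$ refer to $\mu_n$. The constants in Step 1 depend only on $D$ and $\kappa$; then $\zeta$ is chosen, then $\eta$.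

\emph{Step 1: $f$ and $p_v(X)$ are negatively correlated.} We claim that there are $c_1>0$ and $n_0$, depending only on $D,\kappa$, with
\begin{equation}\label{eq:step1}
\mathrm{Cov}(f,p_v(X))\le-\tfrac34c_1T^{-1}\qquad\text{for }v\in[T/2,T],\ n\ge n_0 .
\end{equation}
Up to a small error $p_v(X)$ is a decreasing function of $f$, so the covariance is negative; to bound it away from $0$ we must show that $f$ fluctuates on the scale $T$, and does so in the region $f\lesssim T$ where that function is not flat.

Write $X=X_a+X_b$ with the two block increments, which are independent, identically distributed and symmetric, with $E|X_a|^2=D_nT/2$. In $f=|X_a|^2+|X_b|^2+2X_a\cdot X_b$ the last term is odd under $X_b\mapsto-X_b$, so it is centered and uncorrelated with the others. Hence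
\[
\mathrm{Var}f\ge4E[(X_a\cdot X_b)^2]=4\sum_{i,l}\big(E[X_a^iX_a^l]\big)^2\ge4\sum_{i=1}^4\big(E[(X_a^i)^2]\big)^2\ge\big(E|X_a|^2\big)^2\ge\tfrac14D^2T^2 .
\]
Let $f'$ be an independent copy of $f$; then $E(f-f')^2=2\,\mathrm{Var}f\ge\frac12D^2T^2$. As $f,f'\ge0$, $(f-f')^2\le f^2+f'^2$. By symmetry, $\mathbf{1}\{f>KT\}\le f/KT$ and Lemma~\ref{lem:apriori},
\[
E\big[(f-f')^2;\max(f,f')>KT\big]\le2E\big[f^2+f'^2;f>KT\big]\le2\,\frac{Ef^3+Ef^2\,Ef}{KT}\le\frac{C_3T^2}K
\]
with $C_3=2(K_3+8\kappa K_2)$. For $K=4C_3/D^2$ this gives $E[(f-f')^2;f,f'\le KT]\ge\frac14D^2T^2$. The function $g(y)=(4\pi v)^{-2}e^{-y/4v}$ is decreasing, and $|g'|\ge(4\pi T)^{-2}(4T)^{-1}e^{-K/2}$ on $[0,KT]$ because $T/2\le v\le T$. The integrand below is non-negative everywhere, so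
\[
-\mathrm{Cov}(f,g(f))=\tfrac12E\big[(f-f')(g(f')-g(f))\big]\ge\frac12\cdot\frac{e^{-K/2}}{64\pi^2T^3}\cdot\frac{D^2T^2}4=\frac{c_1}T,\qquad c_1=\frac{D^2e^{-K/2}}{512\pi^2}.
\]
By \eqref{eq:lclt}, $h=p_v(X)-g(f)$ satisfies $|h|\le\varepsilon(T_n)v^{-2}\le4\varepsilon(T_n)T^{-2}$, so $|\mathrm{Cov}(f,h)|\le2Ef\sup|h|\le64\kappa\,\varepsilon(T_n)T^{-1}$. Choose $n_0$ with $64\kappa\,\varepsilon(T_{n_0})\le c_1/4$. This proves \eqref{eq:step1}.

\emph{Step 2: from $X(T)$ to $X(s')-X(s)$.} Let $s\le\zeta T$, $s'\ge(1-\zeta)T$ and $v=s'-s$; then $v\in[T/2,T]$ because $\zeta\le\frac14$. Write $X(s')-X(s)=X-V$ with $V=X(s)+(X(T)-X(s'))$. The two summands belong to different blocks, so they are independent and centered, and $E|V|^2\le16\kappa\zeta T$. By the Cauchy--Schwarz inequality and \eqref{eq:kernel},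
\[
\big|\mathrm{Cov}\big(f,p_v(X-V)-p_v(X)\big)\big|\le(Ef^2)^{1/2}\,C_2v^{-5/2}(E|V|^2)^{1/2}\le C_4\,\zeta^{1/2}T^{-1},
\]
with $C_4=2^{9/2}C_2(\kappa K_2)^{1/2}$. Choose $\zeta\le\frac14$ with $C_4\zeta^{1/2}\le c_1/4$. Then $\mathrm{Cov}(f,p_v(X(s')-X(s)))\le-\frac12c_1T^{-1}$ for $n\ge n_0$. Integrate over the square of area $\zeta^2T^2$ and use $\mathcal{N}\le8\kappa T$: with $I=I_{n+1}$,
\begin{equation}\label{eq:step2}
\mathrm{Cov}(f,I)\le-\tfrac12c_1\eta\zeta^2T\le-c\,\eta\zeta^2\mathcal{N},\qquad c=\frac{c_1}{16\kappa}.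
\end{equation}
The relative loss $c\eta\zeta^2$ does not depend on $n$. This is the scale invariance $T^{2-d/2}=1$ of Example~\ref{ex:gauss}, and it is where $d=4$ enters.

\emph{Step 3: the second-order terms.} By \eqref{eq:kernel}, $0\le I\le\eta(\zeta T)^2C_1(T/2)^{-2}=4C_1\eta\zeta^2=:m$, again independent of $n$. Since $m^2$ is quadratic in $\eta$, we can choose $\eta\le\alpha$ with $m\le1$ and $m^2\le\frac12c\eta\zeta^2$. From $1+I\le e^I\le1+I+I^2$ on $[0,1]$ and $f\ge0$,
\[
D_{n+1}T=\frac{E[fe^I]}{E[e^I]}\le\frac{\mathcal{N}+E[fI]+m^2\mathcal{N}}{1+EI}=\mathcal{N}+\frac{\mathrm{Cov}(f,I)+m^2\mathcal{N}}{1+EI}.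
\]
By \eqref{eq:step2} the last numerator is at most $-\frac12c\eta\zeta^2\mathcal{N}$, and the denominator lies in $[1,2]$. Thus $D_{n+1}\le(1-\epsilon_0)D_n$ with $\epsilon_0=\frac14c\eta\zeta^2$.

If $D_n\ge D$ held for all $n$, then $D_n$ would decay geometrically for $n\ge n_0$, which is absurd.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:d4}]
The case $\kappa=0$ is Example~\ref{ex:kappa0}. Let $\kappa>0$. Proposition~\ref{prop:contract} with $D=c_4\alpha/|\log q_4|$ provides $\zeta,\eta,n$ with $|\log q_4|D_n<c_4\alpha$. By Lemma~\ref{lem:admissible} and Proposition~\ref{prop:bind}, with $R$ chosen large after $n$, we get $\lambda_2-\lambda_1\ge R^{-2}(c_4\alpha-|\log q_4|D_n)>0$. By \eqref{eq:nest}, $\lambda_p>\lambda_{p-1}$ for all $2\le p\le p^*$. This also proves Theorem~\ref{thm:general}(b) for $d=4$.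
\end{proof}

\section{Dimensions five and higher: no binding for large $\kappa$}\label{sec:d5}

Let $\kappa>0$. We want to show that the ratio \eqref{eq:ratio} stays bounded in $t$ when $\kappa$ is large. For a free walk the basic quantity is explicit: by \eqref{eq:fourier}, $Ep_u(X(v))=(2\pi)^{-d}\int e^{-u\omega(k)-\kappa v\omega(k)}dk$, whose integral over $u,v>0$ is $G'/\kappa$. So for $d\ge5$ the total attraction that a free walk feels from a given space-time point is finite, and small for large $\kappa$. We need the same for the self-attracting walk. Here \eqref{eq:mono} points the wrong way, since it bounds $E^A[\cos(k\cdot X(v))]$ from below by the free value. A renewal structure gives the upper bound.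

For one walk $X$, let $A(a,b)$ be the contribution of the chains with all times in $(a,b)$, and put
\[
Z(t)=Z_1(t)=Ee^{A(0,t)},\qquad Z_k(t)=E\big[e^{A(0,t)}\cos(k\cdot X(t))\big],\qquad\lambda=\lambda_1-\rho\gamma=\lim_{t\to\infty}\tfrac1t\log Z(t),
\]
where in this section the subscript $k\in[-\pi,\pi]^d$ is a wave vector. Then $\lambda\ge0$ since $Z\ge1$, and $Z_k(t)\ge0$ by Lemma~\ref{lem:cone}(i), since the integrand lies in $\mathcal{C}$.

\subsection*{An infrared bound}

\begin{lemma}\label{lem:IR}
Let $d\ge3$. For $k\in[-\pi,\pi]^d\setminus\{0\}$,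
\[
\int_0^\infty e^{-\lambda t}Z_k(t)\,dt\le\frac1{\kappa\,\omega(k)} .
\]
\end{lemma}

The right side is $\int_0^\infty e^{-\kappa\omega(k)t}dt$, the value for the free walk.

\begin{proof}
Expand $e^{A(0,t)}=\sum_{N\ge0}\frac1{N!}\int\prod_{i=1}^Nw(c_i;X)\,dc_1\cdots dc_N$ over chains in $(0,t)$. The union of the spans of $c_1,\dots,c_N$ is a union of disjoint intervals $[a_1,b_1],\dots,[a_m,b_m]$ with $0<a_1<b_1<a_2<\dots<b_m<t$. The weight $w(c;X)$ depends only on the increments of $X$ in the span of $c$. So $E[e^{\mathrm{i}k\cdot X(t)}\prod_iw(c_i;X)]$ factorizes: each of the $m+1$ complementary intervals, of length $\ell$ say, contributes $e^{-\kappa\omega(k)\ell}$, and each $[a,b]$ contributes $E[\cos(k\cdot(X(b)-X(a)))\prod w]$, the product running over the chains in $[a,b]$; the sine part vanishes by the symmetry $X\mapsto-X$.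

Call $(c_1,\dots,c_N)$, $N\ge1$, \emph{connected} if the union of the spans is one interval $[a,b]$. For bounded Borel sets $S\subset\{(a,b)\in\mathbb{R}^2:a<b\}$ let
\[
m_k(S)=\sum_{N\ge1}\frac1{N!}\int_{\text{connected},\ (a,b)\in S}E\Big[\cos\big(k\cdot(X(b)-X(a))\big)\prod_{i=1}^Nw(c_i;X)\Big]dc_1\cdots dc_N ;
\]
only increments enter, so times may range over $\mathbb{R}$, and $m_k$ is invariant under $(a,b)\mapsto(a+h,b+h)$. We have $m_0(\{0<a<b<t\})\le Z(t)<\infty$, as these terms are part of the expansion of $Z(t)$. The measures $m_0\pm m_k$ are non-negative, finite on bounded sets and translation invariant. In the variables $(a,r)$, $r=b-a$, such a measure has the form $da\otimes\Pi(dr)$: for a bounded Borel set of values of $r$, the marginal in $a$ is a locally finite translation invariant measure on $\mathbb{R}$, hence a multiple of Lebesgue measure. Thus $m_k=da\otimes\Pi_k(dr)$ with $|\Pi_k|\le\Pi_0$.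

There are $N!/(N_1!\cdots N_m!)$ ways to assign $N$ labeled chains to the $m$ ordered intervals with $N_i$ chains in the $i$-th, which turns $1/N!$ into $\prod_i1/N_i!$. Hence
\[
Z_k(t)=\sum_{m\ge0}\int_{0<a_1<b_1<\dots<b_m<t}e^{-\kappa\omega(k)\left(t-\sum_i(b_i-a_i)\right)}\prod_{i=1}^mm_k(da_i,db_i).
\]
Let $z>\lambda$, so $z>0$, and let hats denote Laplace transforms at $z$. In the variables $\ell_0=a_1$, $r_i=b_i-a_i$, $\ell_i=a_{i+1}-b_i$, $\ell_m=t-b_m$ the $m$-th term becomes a product. For $k=0$, Tonelli's theorem gives $\hat Z_0=\sum_mz^{-m-1}\hat\Pi_0^{\,m}$. The left side is finite because $z>\lambda$, so $\hat\Pi_0<z$. For $k\ne0$ all terms are dominated by those for $k=0$, so Fubini's theorem applies, and with $|\hat\Pi_k|\le\hat\Pi_0<z$,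
\[
\hat Z_k=\sum_{m\ge0}\frac{\hat\Pi_k^{\,m}}{(z+\kappa\omega(k))^{m+1}}=\frac1{z+\kappa\omega(k)-\hat\Pi_k}\le\frac1{\kappa\omega(k)} .
\]
Since $Z_k\ge0$, monotone convergence as $z\downarrow\lambda$ finishes the proof.
\end{proof}

\subsection*{Cutting the path at a fixed time}
To use Lemma~\ref{lem:IR} for normalized laws we must compare $Z(t)$ with $e^{\lambda t}$, and we must be able to restart the walk at a time $s$ in spite of its memory. Both follow from a bound on the chains that straddle $s$. From now on $d\ge5$. Let $Q^{(T)}$ be the law on paths on $[0,T]$ with density $e^{A(0,T)}/Z(T)$.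

\begin{lemma}\label{lem:cut}
Let $d\ge5$.
\begin{enumerate}
\item[(i)] For every path and every $s$, the one-color chains with $s_1<s<s_n$ contribute at most $C_*$, and $e^{\lambda t-C_*}\le Z(t)\le e^{\lambda t}$ for all $t$.
\item[(ii)] Let $b(v,u)=e^{2C_*}(2\pi)^{-d}\int e^{-u\omega(k)-\lambda v}Z_k(v)\,dk$. For $0<v<T$ and $u>0$,
\[
\sup_zE_{Q^{(T)}}\big[p_u(X(v)-z)\big]\le b(v,u),\qquad\text{and}\qquad\int_0^\infty\!\!\int_0^\infty b(v,u)\,du\,dv\le\frac{e^{2C_*}G'}\kappa .
\]
\end{enumerate}
\end{lemma}

\begin{proof}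
(i) Given the gaps, $s_1$ ranges over an interval of length $\sum_iu_i$. So the straddling chains contribute at most
\[
\rho\sum_{n\ge2}\gamma^n\int\Big(\sum_{i<n}u_i\Big)\prod_{i<n}p_{u_i}(0)\,du=\rho\gamma^2G'\sum_{n\ge2}(n-1)(\gamma G)^{n-2}=C_* .
\]
Thus $0\le A(0,t+s)-A(0,t)-A(t,t+s)\le C_*$, and independence of increments gives $Z(t)Z(s)\le Z(t+s)\le e^{C_*}Z(t)Z(s)$. Iterating, $Z(t)^j\le Z(jt)\le e^{jC_*}Z(t)^j$; take $\frac1j\log$ and let $j\to\infty$.

(ii) Cutting at $v$ and using $Z(T)\ge Z(v)Z(T-v)$,
\[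
E_{Q^{(T)}}[p_u(X(v)-z)]\le\frac{e^{C_*}E[e^{A(0,v)}p_u(X(v)-z)]\,Z(T-v)}{Z(T)}\le\frac{e^{C_*}}{Z(v)}E\big[e^{A(0,v)}p_u(X(v)-z)\big].
\]
Insert \eqref{eq:fourier} and expand $\cos(k\cdot(X(v)-z))$; the term with $\sin(k\cdot X(v))$ has zero expectation by symmetry, so the last expectation is $(2\pi)^{-d}\int e^{-u\omega(k)}\cos(k\cdot z)Z_k(v)\,dk$. Use $Z_k\ge0$, $\cos\le1$ and $1/Z(v)\le e^{C_*-\lambda v}$. Integration over $u$ gives a factor $1/\omega(k)$, and integration over $v$ at most $1/(\kappa\omega(k))$ by Lemma~\ref{lem:IR}; Lemma~\ref{lem:kernel} identifies the result.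
\end{proof}

Both parts use $G'<\infty$, and both give no information for $d\le4$.

\subsection*{Exponential moments of the mixed chains}

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Let $Q_t$ be the product of $p$ copies of $Q^{(t)}$. By \eqref{eq:ratio}, the ratio of the $p$-walk partition function to $Z(t)^p$ is $E_{Q_t}[e^{M_p}]$. Write $M_p=\int_0^ta(r)\,dr$, where $a(r)\ge0$ is the integral of the weights of the mixed chains with last time $s_n=r$. It is bounded by $\rho\sum_{n\ge2}(p\gamma)^nG^{n-1}$ and measurable with respect to $\mathcal{F}_r=\sigma(X_j(s):s\le r,\ j\le p)$. We show that for all $0\le s<t$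
\begin{equation}\label{eq:delta}
E_{Q_t}\Big[\int_s^ta(r)\,dr\ \Big|\ \mathcal{F}_s\Big]\le\delta:=\frac{e^{(p+2)C_*}\rho p^2\gamma^2G'}{\kappa(1-p\gamma G)^2}.
\end{equation}

\emph{Restarting at time $s$.} For each walk, $A(0,t)=A(0,s)+A(s,t)+\Gamma_j$ with $0\le\Gamma_j\le C_*$ the contribution of the chains of color $j$ straddling $s$. So under $Q_t$, given $\mathcal{F}_s$, the increments $(X_j(s+r)-X_j(s))_{0\le r\le t-s}$ are independent in $j$, with density $e^{\Gamma_j}/E_{Q^{(t-s)}}[e^{\Gamma_j}]\le e^{C_*}$ with respect to $Q^{(t-s)}$, the past being frozen in $\Gamma_j$. Let $E_s$ be expectation when the past is frozen and the $p$ future increments are independent with law $Q^{(t-s)}$. The left side of \eqref{eq:delta} is at most $e^{pC_*}E_s[\int_s^ta(r)\,dr]$.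

\emph{One good link in every mixed chain.} The integral $\int_s^ta(r)\,dr$ collects the mixed chains with $s_n>s$. For such a chain we find an index $l$ with $s_{l+1}>s$ such that $X_{j_l}(s_l)$ is independent under $E_s$ of the increment $\Xi=X_{j_{l+1}}(s_{l+1})-X_{j_{l+1}}(s)$. Let $i$ be the largest index with $j_i\ne j_{i+1}$; it exists because the chain is mixed. If $s_{i+1}>s$, take $l=i$; then $X_{j_l}(s_l)$ belongs to a walk other than $X_{j_{l+1}}$. If $s_{i+1}\le s$, take the index $l$ with $s_l\le s<s_{l+1}$; then $X_{j_l}(s_l)$ is determined by the past. In both cases the argument of the $l$-th kernel is $\Xi-z$ with $z=X_{j_l}(s_l)-X_{j_{l+1}}(s)$ independent of $\Xi$, and $\Xi$ has the law of $X(s_{l+1}-s)$ under $Q^{(t-s)}$. By Lemma~\ref{lem:cut}(ii), and bounding the other kernels by their values at $0$,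
\[
E_s[w(c;X)]\le\rho\gamma^n\sum_{l:\,s_{l+1}>s}b(s_{l+1}-s,u_l)\prod_{i\ne l}p_{u_i}(0).
\]
For fixed $l$, change variables from $(s_1,\dots,s_n)$ to $(v,u_1,\dots,u_{n-1})$ with $v=s_{l+1}-s$, which has Jacobian $1$, and integrate all variables over $(0,\infty)$; this gives at most $G^{n-2}e^{2C_*}G'/\kappa$. There are $n-1$ values of $l$ and at most $p^n$ colorings, and $\sum_{n\ge2}(n-1)(p\gamma)^nG^{n-2}=p^2\gamma^2/(1-p\gamma G)^2$. This proves \eqref{eq:delta}.

\emph{From conditional means to exponential moments.} Write $M_p^m/m!=\int_{0<r_1<\dots<r_m<t}\prod_ia(r_i)\,dr$. For fixed $r_1<\dots<r_{m-1}$ the product $a(r_1)\cdots a(r_{m-1})$ is $\mathcal{F}_{r_{m-1}}$-measurable, so \eqref{eq:delta} with $s=r_{m-1}$ gives $E_{Q_t}[M_p^m]/m!\le\delta\,E_{Q_t}[M_p^{m-1}]/(m-1)!$, and by induction $E_{Q_t}[M_p^m]/m!\le\delta^m$. If $\delta<1$, then $E_{Q_t}[e^{M_p}]\le(1-\delta)^{-1}$ for all $t$, hence $\lambda_p\le\lambda_1$. Since $\lambda_1\le\dots\le\lambda_p$, all these exponents are equal, and the system is not $p$-intermittent.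 The condition $\delta<1$ says that $\kappa$ exceeds the bound in (c), so $\kappa_p$ is at most that bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(d)]
Let $p\ge3$ and $\gamma<1/(pG)$; then $\gamma<1/(2G)$ and $p\le p^*$. Let $\gamma\uparrow1/(pG)$. The upper bound (c) for $\kappa_{p-1}$ converges to a finite limit, because $1-(p-1)\gamma G\to1/p$ and $1-\gamma G\to1-1/p$, so that $C_*$ converges as well. The lower bound (a) for $\kappa_p$ tends to $\infty$, because $1-p\gamma G\downarrow0$. Hence $\kappa_{p-1}<\kappa_p$ for all $\gamma$ in some interval $(\gamma_0,1/(pG))$, with $\gamma_0$ depending only on $d,\rho,p$.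
\end{proof}

\begin{thebibliography}{1}
\bibitem{GHM}
J.~Gaertner, F.~den Hollander, G.~Maillard, \emph{Intermittency on catalysts}, arXiv:0706.1171 (2007).
\end{thebibliography}
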